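# Cohen–Macaulay complexes whose Stanley–Reisner ideals are not set-theoretic complete intersections

## 1. A triangulated Poincaré sphere and its 2-skeleton

**Theorem 1.** Let $P=SU(2)/2I$ be the Poincaré homology 3-sphere, where $2I$ is the binary icosahedral group, a perfect group of order $120$. Let $\Gamma$ be a finite triangulation of $P$, and let $\Sigma$ be its 2-skeleton. Then $\Gamma$ is a 3-dimensional Gorenstein complex, $\Sigma$ is a 2-dimensional Cohen–Macaulay complex, and for every field $K$
$$\operatorname{ara} I_\Gamma>\operatorname{height} I_\Gamma,\qquad \operatorname{ara} I_\Sigma>\operatorname{height} I_\Sigma .$$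

The theorem is about counting equations. A union of coordinate subspaces of codimension $c$ (at least) in affine space needs at least $c$ equations, if we only care about the zero set. A set for which $c$ equations suffice, with $c$ its codimension, is a set-theoretic complete intersection. Unions of coordinate subspaces correspond to simplicial complexes, and the Cohen–Macaulay ones are the best behaved algebraically. So it is natural to ask the following, and the question is posed in Margherita Barile, "Arithmetical ranks of Stanley–Reisner ideals via linear algebra", arXiv:math/0703258 (2007), where it is stated as open in general: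

*Is the Stanley–Reisner ideal of every Cohen–Macaulay simplicial complex a set-theoretic complete intersection, over every field?*

Theorem 1 answers no, and says more: each of the two complexes fails over every field. The reason lies in topology. Cohen–Macaulayness of $\Delta$ is a statement about the homology of $\Delta$ and of its links. Being cut out by the minimal number of equations constrains the fundamental group as well. The Poincaré sphere has trivial homology below the top degree and a nontrivial finite fundamental group.

## 2. Equations, faces, links

Throughout, $X$ is a nonempty finite set of indeterminates, $K$ a field, $R=K[X]$.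

**Definition (arithmetical rank).** For an ideal $I\subset R$, $\operatorname{ara} I$ is the least $s\ge 0$ for which there are $a_1,\dots,a_s\in R$ with $\sqrt I=\sqrt{(a_1,\dots,a_s)}$. For $s=0$ the ideal is $(0)$, so $\operatorname{ara}(0)=0$. One always has $\operatorname{height} I\le\operatorname{ara} I$. If equality holds, $I$ is a *set-theoretic complete intersection*.

**Definition (complexes).** A simplicial complex on $X$ is a set $\Delta$ of subsets of $X$, its *faces*, closed under taking subsets and with $\{x\}\in\Delta$ for all $x\in X$. Its dimension is $\max_{F\in\Delta}|F|-1$. It is *pure* if all maximal faces (facets) have the same cardinality. Its Stanley–Reisner ideal $I_\Delta\subset K[X]$ is generated by the monomials whose support is not a face.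

Links of faces miss some vertices, so we also need a slightly looser notion. A *complex $L$ on a finite set $Y$* is a nonempty family of subsets of $Y$ closed under subsets. Elements $y\in Y$ with $\{y\}\notin L$, called ghosts, are allowed. Write
$$x_H=\prod_{y\in H}x_y,\qquad J_L=(x_H:\ H\subset Y,\ H\notin L)\subset K[Y],\qquad P_H=(x_y:\ y\notin H).$$
For a simplicial complex $\Delta$ on $X$ we have $J_\Delta=I_\Delta$.

Let us check that
$$J_L=\bigcap_{H\text{ facet of }L}P_H. \tag{1}$$
Both sides are spanned by monomials. A monomial with support $G$ lies in $P_H$ iff $G\not\subset H$. So it lies in the intersection iff $G$ is contained in no facet, that is, iff $G\notin L$, that is, iff it lies in $J_L$. By (1), $J_L$ is radical, its zero set over a field $K$ is $\bigcup_{H\in L}K^H$ (points whose support is in $L$), and its height is $|Y|-\max_{H\in L}|H|$. In particular $\operatorname{height}I_\Delta=|X|-\dim\Delta-1$.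

**Definition (link).** For $F\in\Delta$, $\operatorname{lk}F=\{H\subset X\setminus F:\ H\cup F\in\Delta\}$, viewed as a complex on $X\setminus F$. Note $\operatorname{lk}\emptyset=\Delta$, and $\operatorname{lk}F=\{\emptyset\}$ if $F$ is a facet. If $\Delta$ is pure, then $\dim\operatorname{lk}F=\dim\Delta-|F|$.

For example, let $\Delta$ be the 4-cycle with edges $x_1x_2,x_2x_3,x_3x_4,x_4x_1$. Then $\operatorname{lk}\{x_1\}=\{\emptyset,\{x_2\},\{x_4\}\}$ on $\{x_2,x_3,x_4\}$; here $x_3$ is a ghost, and $J_{\operatorname{lk}\{x_1\}}=(x_3,\,x_2x_4)$.

**Definition (Cohen–Macaulay, Gorenstein).** $\Delta$ is a Cohen–Macaulay (Gorenstein) simplicial complex if $K[X]/I_\Delta$ is a Cohen–Macaulay (Gorenstein) ring for *every* field $K$. A Cohen–Macaulay complex is pure.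

Both properties are read off from reduced homology of links. *Reisner's criterion*: $K[X]/I_\Delta$ is Cohen–Macaulay iff $\tilde H_i(\operatorname{lk}F;K)=0$ for all $F\in\Delta$ and all $i<\dim\operatorname{lk}F$. *Stanley's criterion* (Bruns–Herzog, *Cohen–Macaulay Rings*, Thm. 5.6.1): if no vertex lies in all facets of $\Delta$, then $K[X]/I_\Delta$ is Gorenstein iff for every $F\in\Delta$, $\tilde H_i(\operatorname{lk}F;K)$ is $K$ for $i=\dim\operatorname{lk}F$ and $0$ otherwise. (If some vertices lie in all facets, one first removes them.) For a pure one-dimensional complex, Reisner's criterion says that the associated graph is connected.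

**Definition (connectivity).** A space is *$k$-connected*, for $k\ge0$, if it is nonempty and $\pi_i=0$ for $0\le i\le k$. For $k=-1$ the condition is "nonempty", and for $k\le-2$ there is no condition. $\Delta$ is *homotopy Cohen–Macaulay* if each $|\operatorname{lk}F|$ is $(\dim\operatorname{lk}F-1)$-connected.

The boundary of a tetrahedron is homotopy Cohen–Macaulay: the whole complex is a 2-sphere and is 1-connected, vertex links are 3-cycles and are 0-connected, edge links are two points and are nonempty, and for triangles there is no condition.

## 3. Three general statements behind Theorem 1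

**Theorem 2 (any field).** Let $\Delta$ be a Cohen–Macaulay complex and suppose $I_\Delta\subset K[X]$ is a set-theoretic complete intersection for some field $K$. Then for every $F\in\Delta$ with $\dim\operatorname{lk}F\ge2$, the group $\pi_1(|\operatorname{lk}F|)$ has no proper subgroup of finite index.

**Theorem 3 (characteristic 0, quantitative).** Let $\operatorname{char}K=0$, let $\Delta$ be any simplicial complex on $X$, $s=\operatorname{ara}I_\Delta$, and $F\in\Delta$. Then $|\operatorname{lk}F|$ is $(|X|-|F|-s-2)$-connected. In particular:

* if $I_\Delta$ is a set-theoretic complete intersection, every $|\operatorname{lk}F|$ is $(\dim\Delta-|F|-1)$-connected, i.e. $\Delta$ is homotopy Cohen–Macaulay;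
* if $|\Delta|$ is connected but not simply connected, then $\operatorname{ara}I_\Delta\ge|X|-2$.

**Theorem 4 (range and size of the gap).**
(a) If $\dim\Delta=0$, then $\operatorname{ara}I_\Delta=\operatorname{height}I_\Delta$ over every field.
(b) For each $e\ge2$ there is a Cohen–Macaulay complex of dimension $e$ (Gorenstein if $e\ge3$) which is not a set-theoretic complete intersection over any field, and which satisfies $\operatorname{ara}I_\Delta-\operatorname{height}I_\Delta\ge e-1$ over every field of characteristic $0$.
(c) For every $\Delta$ and $K$: $\operatorname{ara}I_\Delta\le|X|-1$, i.e. $\operatorname{ara}I_\Delta-\operatorname{height}I_\Delta\le\dim\Delta$.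

So the property asked for holds in dimension $0$ and fails in every dimension $\ge2$. The general one-dimensional case (connected graphs) is not decided here. Theorem 2 says nothing when $\dim\Delta=1$, since no link has dimension $\ge 2$.

## 4. Points, short polygons, and the bound $|X|-1$

**Three points.** Let $\Delta$ consist of the vertices $x_1,x_2,x_3$. Then $I_\Delta=(x_1x_2,x_1x_3,x_2x_3)$ has height $2$. Two equations suffice: $e_2=x_1x_2+x_1x_3+x_2x_3$ and $e_3=x_1x_2x_3$. Indeed, if both vanish at a point, then $\prod_i(t-x_i)=t^3-e_1t^2=t^2(t-e_1)$, so at most one $x_i$ is nonzero.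

**Polygons with three or four vertices.** The 3-cycle has $I=(x_1x_2x_3)$, height $1$, one equation. The 4-cycle has $I=(x_1x_3,\,x_2x_4)$, height $2$, two equations. Barile's paper states that the answer is also affirmative for the 5-cycle, and that for the class of all cycles the question is unsolved.

**Proof of Theorem 4(c).** The purpose is to generalize the trick with $e_2,e_3$. Let $n=|X|$, and for $2\le j\le n$ put
$$g_j=\sum_{G\notin\Delta,\ |G|=j}x_G\ \in I_\Delta .$$
Work over an algebraic closure and let $z$ be a point whose support $H$ is not a face. Then $|H|\ge2$, because $\emptyset$ and all singletons are faces. In $g_{|H|}(z)$, every $G\ne H$ with $|G|=|H|$ contains an index outside $H$ and contributes $0$. Hence $g_{|H|}(z)=x_H(z)\ne0$. So the common zeros of $g_2,\dots,g_n$ all have support in $\Delta$, i.e. are zeros of $I_\Delta$; the converse holds because $g_j\in I_\Delta$. By the Nullstellensatz (in the form: the radical of an ideal of $K[X]$ consists of the polynomials in $K[X]$ vanishing at its zeros over the algebraic closure), $I_\Delta=\sqrt{(g_2,\dots,g_n)}$. Thus $\operatorname{ara}I_\Delta\le n-1=(n-\dim\Delta-1)+\dim\Delta=\operatorname{height}I_\Delta+\dim\Delta$.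 $\square$

**Proof of Theorem 4(a).** If $\dim\Delta=0$, part (c) gives $\operatorname{ara}I_\Delta\le\operatorname{height}I_\Delta$, and the reverse inequality always holds. (Here $g_j$ is the elementary symmetric polynomial $e_j$, and one can argue as for three points: $e_2=\dots=e_n=0$ forces $\prod_i(t-x_i)=t^n-e_1t^{n-1}$.) $\square$

## 5. Lower bounds from connectedness and from local cohomology, and where they stop

**Two disjoint edges.** Let $X=\{x_1,\dots,x_4\}$ and let $\Delta$ have facets $\{x_1,x_2\}$ and $\{x_3,x_4\}$. Then $I_\Delta=(x_1x_3,x_1x_4,x_2x_3,x_2x_4)$ has height $2$, and we claim that $\operatorname{ara}I_\Delta=3$ over every field. The bound $\le3$ is Theorem 4(c). Suppose two elements $b_1,b_2$ sufficed. Then $A=K[[x_1,\dots,x_4]]/(b_1,b_2)$ has dimension $2=4-2$, so $b_1,b_2$ is a regular sequence and $A$ has depth $2$. Let $U$ be the punctured spectrum of $A$. Depth $\ge2$ means $H^0_{\mathfrak m}(A)=H^1_{\mathfrak m}(A)=0$, so the exact sequence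
$$0\to H^0_{\mathfrak m}(A)\to A\to\Gamma(U,\mathcal O)\to H^1_{\mathfrak m}(A)\to0$$
gives $\Gamma(U,\mathcal O)=A$. This local ring has no idempotents except $0,1$, so $U$ is connected. But topologically $U$ consists of two planes that meet only at the origin, with the origin removed; it is disconnected. This contradiction proves the claim.

So topology does obstruct. But a Cohen–Macaulay complex of dimension $\ge1$ is connected, and so are its links of dimension $\ge1$, by Reisner's criterion with $i=0$. This argument therefore has nothing to work with in our question.

**Local cohomology.** The usual algebraic strengthening is this. If $\sqrt I=\sqrt{(a_1,\dots,a_s)}$, then the Čech complex on $a_1,\dots,a_s$ computes $H^i_I(R)$, so $H^i_I(R)=0$ for $i>s$. To show that $\operatorname{ara}I_\Delta>\operatorname{height}I_\Delta$, one would look for $i>\operatorname{height}I_\Delta$ with $H^i_{I_\Delta}(R)\ne0$. If $R/I_\Delta$ is Cohen–Macaulay, no such $i$ exists. To see this, let $I=I_\Delta$ and let $I^{[t]}$ be the ideal generated by the $t$-th powers of the monomials $x_G$, $G\notin\Delta$. If $\rho$ is the number of these generators, then $I^{\rho t}\subset I^{[t]}\subset I^t$,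 so $H^i_I(R)=\varinjlim_t\operatorname{Ext}^i_R(R/I^{[t]},R)$. The ring map $\varphi_t:R\to R$, $x\mapsto x^t$ for $x\in X$, is flat: it makes $R$ free with basis the monomials with all exponents $<t$. Since $R/I^{[t]}$ is the base change of $R/I$ along $\varphi_t$, its projective dimension is at most that of $R/I$. By Auslander–Buchsbaum this is $|X|-\operatorname{depth}R/I=|X|-\dim R/I=\operatorname{height}I$. Hence $\operatorname{Ext}^i_R(R/I^{[t]},R)=0$ for $i>\operatorname{height}I$, and so $H^i_I(R)=0$.

This marks the point where homological tools stop. Cohen–Macaulayness is a vanishing of homology, and it makes this bound collapse to $s\ge\operatorname{height}$.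

**One step beyond connectedness.** In the example we used that a complete intersection of dimension $\ge2$ has connected punctured spectrum. A theorem of Grothendieck says that a local complete intersection of dimension $\ge3$ has moreover no unexpected finite étale covers of its punctured spectrum. On the other side, the punctured spectrum of $K[[Y]]/J_L$ is glued from pieces indexed by the vertices of $L$, which overlap exactly as the simplices of $L$ prescribe. So a finite covering space of $|L|$ should produce a finite étale cover. If $\pi_1(|L|)$ is perfect and nontrivial, homology in degree 1 does not notice it, but covers do.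

## 6. Setting variables equal to 1; the homology of the Poincaré sphere

The first lemma says that equations for $I_\Delta$ yield the same number of equations for every link. In the 4-cycle, putting $x_1=1$ in $(x_1x_3,x_2x_4)$ gives $(x_3,x_2x_4)$, which is the ideal of $\operatorname{lk}\{x_1\}$ found in Section 2.

**Lemma 5 (slices).** Let $a_1,\dots,a_s\in K[X]$ with $\sqrt{(a_1,\dots,a_s)}=I_\Delta$, and let $F\in\Delta$. Let $\bar a_i\in K[X\setminus F]$ be obtained by putting $x_v=1$ for $v\in F$. Then $\sqrt{(\bar a_1,\dots,\bar a_s)}=J_{\operatorname{lk}F}\subset K[X\setminus F]$.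

*Proof.* Since $I_\Delta$ is finitely generated, $I_\Delta^k\subset(a_1,\dots,a_s)\subset I_\Delta$ for some $k$. Apply the surjection $K[X]\to K[X\setminus F]$. The ideal $I_\Delta$ maps onto the ideal generated by the $x_{G\setminus F}$ with $G\notin\Delta$. We identify it. If $G\notin\Delta$, then $(G\setminus F)\cup F\supset G$ is not a face, so $G\setminus F\notin\operatorname{lk}F$. Conversely, if $H\subset X\setminus F$ and $H\notin\operatorname{lk}F$, then $G=H\cup F\notin\Delta$ and $G\setminus F=H$. So the image is $J_{\operatorname{lk}F}$, and $J_{\operatorname{lk}F}^k\subset(\bar a_1,\dots,\bar a_s)\subset J_{\operatorname{lk}F}$. As $J_{\operatorname{lk}F}$ is radical, the claim follows. $\square$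

**Lemma 6.** With $\Gamma,\Sigma$ as in Theorem 1, $\Gamma$ is a Gorenstein complex, $\Sigma$ is a Cohen–Macaulay complex, and $\pi_1(|\Gamma|)\cong\pi_1(|\Sigma|)\cong2I$. More generally, any finite triangulation $\Gamma$ of a closed $e$-manifold with the integral homology of $S^e$, $e\ge1$, is a Gorenstein complex of dimension $e$.

*Proof.*

**Step 1: the topology of $P$.** The group $2I\subset SU(2)$ is the preimage of the icosahedral rotation group, isomorphic to $A_5$, under the double cover $SU(2)\to SO(3)$; its order is $120$. It is perfect. Indeed, $[2I,2I]$ maps onto $[A_5,A_5]=A_5$, so it has index $1$ or $2$ in $2I$. If the index were $2$, it would map isomorphically onto $A_5$ and not contain $-1$. But $A_5$ has elements of order $2$, while the only element of order $2$ in $SU(2)$ is $-1$.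

The group $2I$ acts freely on $SU(2)\cong S^3$ by translations, which preserve orientation because $SU(2)$ is path connected. So $P$ is a closed connected orientable smooth 3-manifold, hence triangulable (Cairns, Whitehead). As $S^3$ is simply connected, $\pi_1(P)=2I$. Hence $H_1(P;\mathbb Z)=0$ by perfectness, and by Poincaré duality $H_2(P;\mathbb Z)\cong H^1(P;\mathbb Z)=\operatorname{Hom}(H_1(P;\mathbb Z),\mathbb Z)=0$. So $P$ has the integral homology of $S^3$.

**Step 2: links in a triangulated homology sphere.** Let $\Gamma$ triangulate a closed $e$-manifold with the homology of $S^e$. Let $\emptyset\ne F\in\Gamma$ and let $x$ lie in the relative interior of $F$. The star of $F$ is the join $F*\operatorname{lk}F$, a neighbourhood of $x$ that is a cone with apex $x$ over $\partial F*\operatorname{lk}F$. Since $\partial F$ is a sphere of dimension $|F|-2$, joining with it is $(|F|-1)$-fold suspension. Therefore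
$$H_i(|\Gamma|,|\Gamma|\setminus x;\mathbb Z)\cong\tilde H_{i-1}(\partial F*\operatorname{lk}F;\mathbb Z)\cong\tilde H_{i-|F|}(\operatorname{lk}F;\mathbb Z).$$
The left side is $\mathbb Z$ for $i=e$ and $0$ otherwise, because $|\Gamma|$ is an $e$-manifold. So $\operatorname{lk}F$ has the homology of $S^{e-|F|}$; for $F=\emptyset$ this holds by hypothesis. If $F$ is a facet, then $\operatorname{lk}F=\{\emptyset\}$ has its only reduced homology in degree $-1$, so $|F|=e+1$. Thus $\Gamma$ is pure of dimension $e$ and $\dim\operatorname{lk}F=e-|F|$. As all these homology groups are free, the same description holds over every field, by universal coefficients.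

**Step 3: $\Gamma$ is Gorenstein.** No vertex lies in all facets of $\Gamma$; otherwise $|\Gamma|$ would be a cone, hence contractible, whereas its $e$-th homology is nonzero. So Stanley's criterion applies to Step 2 over every field, and $\Gamma$ is Gorenstein. In particular this holds for triangulations of $P$, with $e=3$.

**Step 4: the 2-skeleton.** For $F\in\Sigma$, a set $H$ disjoint from $F$ is in $\operatorname{lk}_\Sigma F$ iff $H\cup F\in\Gamma$ and $|H|\le3-|F|$. So $\operatorname{lk}_\Sigma F$ is the $(2-|F|)$-skeleton of $\operatorname{lk}_\Gamma F$, and it has dimension $2-|F|$ because $\operatorname{lk}_\Gamma F$ has dimension $3-|F|$. Passing to the $d$-skeleton does not change reduced homology in degrees $<d$. Hence $\tilde H_i(\operatorname{lk}_\Sigma F;K)\cong\tilde H_i(\operatorname{lk}_\Gamma F;K)=0$ for $i<2-|F|$ and every $K$. By Reisner's criterion $\Sigma$ is a Cohen–Macaulay complex. Finally, the fundamental group depends only on the 2-skeleton, so $\pi_1(|\Sigma|)\cong\pi_1(|\Gamma|)=\pi_1(P)=2I$. $\square$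

## 7. Covering spaces of $|L|$ as étale covers of a punctured spectrum

We recall the vocabulary. A *finite étale cover* of a scheme $U$ is a finite étale morphism $W\to U$. For a finite set $E$ the *trivial* cover $U\times E$ is a disjoint union of copies of $U$ indexed by $E$. A morphism that is trivial over each member of an open covering of $U$ is finite étale, because these properties are local on $U$. A section of $U\times E\to U$ is a locally constant map $U\to E$, so it is constant if $U$ is connected.

Three theorems will be quoted.

* *Purity* (SGA 2, Exp. X, Thm. 3.4(ii)): a noetherian local complete intersection ring of dimension $\ge3$ is pure, i.e. restriction from finite étale covers of its spectrum to those of its punctured spectrum is an equivalence of categories.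
* *Nilpotents do not matter* (SGA 1, Exp. I, Thm. 8.3): if $U_0\subset U$ is a closed subscheme defined by a nilpotent ideal, base change is an equivalence between finite étale covers of $U$ and of $U_0$.
* *Hensel*: if $A$ is a complete noetherian local ring with algebraically closed residue field, every finite étale $A$-scheme is a disjoint union of copies of $\operatorname{Spec}A$.

**The triangle, a case where nothing is obstructed.** Let $L$ be the 3-cycle on $Y=\{1,2,3\}$, so $J_L=(x_1x_2x_3)$, and let $\bar U$ be the punctured spectrum of $K[[x_1,x_2,x_3]]/(x_1x_2x_3)$. The open sets $D(x_1),D(x_2),D(x_3)$ cover $\bar U$. Pairwise intersections are nonempty and the triple intersection is empty, since $x_1x_2x_3=0$. Take two copies of each $D(x_v)$. Glue them by the identity over $D(x_1x_2)$ and $D(x_2x_3)$, and by the swap over $D(x_1x_3)$. There is no cocycle condition to check. The result is the algebraic image of the hexagon double-covering the triangle, and it has no section: each $D(x_v)$ is connected (as shown in Step 5 below), so a section would choose a sheet over each vertex, compatibly around the triangle, against the swap. So this complete intersection of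 dimension $2$ has a nontrivial cover of its punctured spectrum. There is no contradiction, because purity needs dimension $\ge3$, that is, $\dim L\ge2$.

**Proposition 7.** Let $L$ be a complex on $Y$ with $e=\dim L\ge2$ and $|L|$ connected, and suppose $|L|$ has a connected covering $p:E\to|L|$ of finite degree $m>1$. Then for every field $K$, $J_L\subset K[Y]$ is not the radical of an ideal generated by $s:=|Y|-e-1$ elements.

*Proof.* Suppose $J_L=\sqrt{(b_1,\dots,b_s)}$, so that for some $k$
$$J_L^k\subset(b_1,\dots,b_s)\subset J_L. \tag{2}$$

**Step 1: pass to a complete local ring.** The inclusions (2) persist after extending $K$ to an algebraic closure and then extending ideals to $B=K[[Y]]$. So assume $K$ algebraically closed, and put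
$$A=B/(b_1,\dots,b_s)B,\qquad\bar A=B/J_LB .$$
Since $\emptyset\in L$, $J_L$ is generated by nonconstant monomials, so $J_L\subset\mathfrak m$ and $A,\bar A$ are complete local rings with residue field $K$. By (2) the surjection $A\to\bar A$ has nilpotent kernel.

**Step 2: show that $A$ is a complete intersection of dimension $e+1\ge3$.** With $H$ running over the facets of $L$ we have $\prod_HP_H\subset J_L\subset P_H$. So every prime of $B$ containing $J_L$ contains some $P_HB$. The ideals $P_HB$ are prime, with $B/P_HB=K[[H]]$, and are incomparable for different facets. So the irreducible components of $\operatorname{Spec}\bar A$ are the sets $V(P_H)=\operatorname{Spec}K[[H]]$, of dimension $|H|$. Hence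
$$\dim A=\dim\bar A=e+1=\dim B-s .$$
As $B$ is regular, in particular Cohen–Macaulay, $s$ elements whose quotient has dimension $\dim B-s$ form a regular sequence. So $A$ is a complete local complete intersection ring of dimension $e+1\ge3$.

**Step 3: show that every finite étale cover of the punctured spectrum of $\bar A$ is trivial.** Let $U_A,\bar U$ be the punctured spectra of $A,\bar A$. By purity, every finite étale cover of $U_A$ extends to one of $\operatorname{Spec}A$, and that one is a disjoint union of copies of $\operatorname{Spec}A$ by Hensel. So every finite étale cover of $U_A$ is a disjoint union of copies of $U_A$. Since $\bar U\subset U_A$ is defined by a nilpotent ideal, every finite étale cover of $\bar U$ comes from one of $U_A$ by base change, and is a disjoint union of copies of $\bar U$. In particular, every finite étale cover of $\bar U$ of positive degree has a section.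

**Step 4: build a cover of $\bar U$ of degree $m$ from $p$.** Let $Y_0$ be the set of vertices of $L$ and $E_v=p^{-1}(v)$ for $v\in Y_0$. For an edge $\{v,w\}\in L$ let $\tau_{wv}:E_v\to E_w$ be the bijection obtained by lifting the edge from $v$ to $w$. Then $\tau_{vw}=\tau_{wv}^{-1}$. If $\{u,v,w\}\in L$, then
$$\tau_{wv}\tau_{vu}=\tau_{wu}, \tag{3}$$
because the triangle is simply connected, so that the paths $u\to v\to w$ and $u\to w$ are homotopic with fixed ends inside it.

In $\bar A$ we have $x_y=0$ for ghosts $y\notin Y_0$, so $\bar U=\bigcup_{v\in Y_0}D(x_v)$. If $\{v,w\}\notin L$, then $x_vx_w\in J_L$ and $D(x_v)\cap D(x_w)=\emptyset$. Likewise $D(x_u)\cap D(x_v)\cap D(x_w)=\emptyset$ for distinct $u,v,w$ with $\{u,v,w\}\notin L$. So the trivial covers $D(x_v)\times E_v$ may be glued along $D(x_vx_w)$ by $\mathrm{id}\times\tau_{wv}$: over each nonempty triple overlap the cocycle condition is exactly (3). The result is a finite étale cover $W\to\bar U$ of degree $m$.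

**Step 5: show that $W$ has no section.** Let $\sigma$ be a section. Over $D(x_v)$ it is a locally constant map $D(x_v)\to E_v$. We claim that $D(x_v)$ is connected. Its irreducible components are the sets $V(P_H)\cap D(x_v)$ for facets $H\ni v$, since $x_v\notin P_H$ iff $v\in H$. All of them contain the prime $(x_y:y\ne v)$, which contains $P_H$ when $v\in H$ and does not contain $x_v$. So $D(x_v)$ is a union of irreducible sets with a common point, and is connected. Hence $\sigma$ is given over $D(x_v)$ by a single element $\varepsilon_v\in E_v$.

For an edge $\{v,w\}\in L$ the overlap $D(x_vx_w)$ is nonempty, since it contains the prime $(x_y:y\ne v,w)$. Comparing there gives $\tau_{wv}(\varepsilon_v)=\varepsilon_w$. Fix a vertex $v_0$. By the previous sentence, the lift to $E$, starting at $\varepsilon_{v_0}$, of a closed edge path at $v_0$ passes through the points $\varepsilon_v$ and ends at $\varepsilon_{v_0}$. Every loop at $v_0$ is homotopic to an edge path, so $\pi_1(|L|,v_0)$ fixes $\varepsilon_{v_0}$. But $E$ is connected, so $\pi_1(|L|,v_0)$ acts transitively on $E_{v_0}$, which has $m>1$ elements. This is a contradiction.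

Steps 3, 4 and 5 are incompatible, so the $b_i$ do not exist. $\square$

**Proof of Theorem 2.** Let $s=\operatorname{height}I_\Delta=|X|-\dim\Delta-1$ and $I_\Delta=\sqrt{(a_1,\dots,a_s)}$. Let $F\in\Delta$ with $e:=\dim\operatorname{lk}F\ge2$. Since $\Delta$ is pure, $e=\dim\Delta-|F|$, so
$$s=(|X|-|F|)-(\dim\Delta-|F|)-1=|X\setminus F|-e-1 .$$
By Lemma 5, $J_{\operatorname{lk}F}\subset K[X\setminus F]$ is the radical of an ideal generated by $s$ elements. By Reisner's criterion $\tilde H_0(\operatorname{lk}F;K)=0$, so $|\operatorname{lk}F|$ is connected. A proper subgroup of finite index in $\pi_1(|\operatorname{lk}F|)$ would give a connected covering of finite degree $>1$, contradicting Proposition 7. $\square$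

**Proof of Theorem 1.** By Lemma 6, $\Gamma$ is Gorenstein, hence Cohen–Macaulay, of dimension $3$, $\Sigma$ is Cohen–Macaulay of dimension $2$, and both have fundamental group $2I$. The trivial subgroup of $2I$ is proper and has index $120$. If $I_\Gamma$ or $I_\Sigma$ were a set-theoretic complete intersection over some field, Theorem 2 with $F=\emptyset$ would be violated. $\square$

**Why a perfect group.** Take a triangulation $L$ of the projective plane. It is connected of dimension $2$ with a connected double cover, so by Proposition 7 its ideal is not a set-theoretic complete intersection over any field. But it does not answer the question: $\tilde H_1(L;\mathbb F_2)\ne0$, so $L$ is not a Cohen–Macaulay complex, by Reisner's criterion in characteristic $2$. In general, a Cohen–Macaulay complex $\Delta$ of dimension $\ge2$ has $H_1(\Delta;\mathbb Z)\otimes K=H_1(\Delta;K)=0$ for every field $K$. Since $H_1(\Delta;\mathbb Z)$ is finitely generated, it is $0$, and $\pi_1(|\Delta|)$ is perfect. So a perfect group with a proper subgroup of finite index is what one needs, and $2I$ is one.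

## 8. Characteristic zero: a Morse function on a small sphere

Over $\mathbb C$ there is a direct geometric version, which also counts how many equations are missing. Let $V=\bigcup_{H\in L}\mathbb C^H\subset\mathbb C^N$ and let $S$ be a sphere around $0$. The map $(z_y)\mapsto(|z_y|)$ retracts $V\cap S$ onto a copy of $|L|$. So it is enough to find a highly connected neighbourhood of $V\cap S$ in $S$ that retracts onto $V\cap S$. For this we use the function $h=\sum|b_i|^2$, whose zero set is $V$, and bound the indices of its critical points on $S\setminus V$ from below.

**A small case.** Let $L$ be two points, $N=2$, $b=z_1z_2$, $s=1$. On $|z|^2=\varepsilon^2$ put $u=|z_1|^2$; then $h=u(\varepsilon^2-u)$. Off $V$ its critical points form the torus $u=\varepsilon^2/2$, where $h$ has its maximum. The Hessian there is degenerate along the torus and negative in the one normal direction, so the index is $1=N-s$. This shows both features of the general case: the index is at least $N-s$, and critical points may be degenerate, so that a perturbation is needed.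

**Proposition 8.** Let $L$ be a complex on $Y$, $N=|Y|$, and let $b_1,\dots,b_s\in\mathbb C[Y]$ have zero set $V=\bigcup_{H\in L}\mathbb C^H\subset\mathbb C^N$. Then $|L|$ is $k$-connected for $k=N-s-2$.

*Proof.* We dispose of the small cases. If $s=0$, then $V=\mathbb C^N$, so $L$ consists of all subsets of $Y$. If $N\ge1$, $|L|$ is a simplex, hence contractible; if $N=0$, then $k=-2$ and there is no condition. Now let $s\ge1$. For $k\le-2$ there is nothing to prove, so let $k\ge-1$, i.e. $N-s\ge1$. Since $0\in V$, Krull's theorem gives $\dim_0V\ge N-s\ge1$, so $L$ has a nonempty face and $|L|\ne\emptyset$. This settles $k=-1$. From now on $k\ge0$, i.e. $N-s\ge2$. Put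
$$h=\sum_i|b_i|^2,\qquad r=|z|^2,\qquad S=\{|z|=\varepsilon\}.$$

**Step 1: choose $\varepsilon$ so that at every critical point $z\in S\setminus V$ of $h|_S$ we have $dh=\mu\,dr$ with $\mu>0$.** By Lagrange multipliers $dh=\mu\,dr$ for some real $\mu$; only the sign is at stake. Let
$$Z=\{z\notin V:\ \exists\,\mu\le0\text{ with }dh(z)=\mu\,dr(z)\}.$$
This set is semialgebraic, and $0\notin Z$ because $0\in V$. Suppose $0\in\overline Z$. By the curve selection lemma (Bochnak–Coste–Roy, *Real Algebraic Geometry*, Prop. 2.5.5) there is a continuous semialgebraic curve $\gamma:[0,1)\to\mathbb R^{2N}$ with $\gamma(0)=0$ and $\gamma(t)\in Z$ for $t>0$. For small $t>0$, $\gamma$ is $C^1$ and $r\circ\gamma$ is monotone. Since $r\circ\gamma$ vanishes at $0$ and is positive for $t>0$, it is increasing, so $(r\circ\gamma)'\ge0$. Hence $(h\circ\gamma)'=\mu\cdot(r\circ\gamma)'\le0$ for small $t>0$. Since $h(\gamma(0))=0$ and $h\circ\gamma$ is continuous, $h(\gamma(t))\le0$ for small $t>0$. But $h>0$ off $V$, a contradiction. So $0\notin\overline Z$, and we fix $\varepsilon$ so small that $S\cap Z=\emptyset$.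

**Step 2: show that at every critical point $z\in S\setminus V$ of $h|_S$ the Hessian has index $\ge N-s$.** Let $dh(z)=\mu\,dr(z)$ with $\mu>0$. On $S$ the functions $h$ and $h-\mu r$ differ by a constant, and the full differential of $h-\mu r$ vanishes at $z$. So the Hessian of $h|_S$ at $z$ is the restriction to $T_zS$ of $Q=\operatorname{Hess}_z(h-\mu r)$.

For a real $C^2$ function $g$ and a tangent vector $w\in\mathbb C^N$,
$$\operatorname{Hess}_g(w)=2\operatorname{Re}\sum g_{jk}w_jw_k+2\sum g_{j\bar k}w_j\bar w_k .$$
Replacing $w$ by $iw$ changes the sign of the first sum and keeps the second. Therefore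
$$\operatorname{Hess}_g(w)+\operatorname{Hess}_g(iw)=4\sum g_{j\bar k}w_j\bar w_k. \tag{4}$$
For $g=h=\sum b_i\bar b_i$ with $b_i$ holomorphic, the right side is $4|db(w)|^2$, where $b=(b_1,\dots,b_s)$. For $g=r$ it is $4|w|^2$.

Let $W=\{w\in\mathbb C^N:\ db(w)=0\text{ at }z\}$, a complex subspace with $c:=\dim_{\mathbb C}W\ge N-s$. We check that $W\subset T_zS$. The $(1,0)$-part of $dh=\mu\,dr$, evaluated at $w$, reads
$$\sum_i\overline{b_i(z)}\,db_i(w)=\mu\sum_jw_j\bar z_j .$$
If $w\in W$, the left side is $0$. As $\mu\ne0$, $\sum_jw_j\bar z_j=0$, so $w\in T_zS$. By (4), for $0\ne w\in W$,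
$$Q(w)+Q(iw)=4|db(w)|^2-4\mu|w|^2=-4\mu|w|^2<0. \tag{5}$$

We deduce that $Q|_W$ has index $\ge c$. Suppose its index is $<c$. As $\dim_{\mathbb R}W=2c$, there is a real subspace $M\subset W$ with $\dim_{\mathbb R}M>c$ and $Q|_M\ge0$. Then $\dim_{\mathbb R}(M\cap iM)\ge2\dim_{\mathbb R}M-2c>0$. For $0\ne w\in M\cap iM$ both $w$ and $-iw$ lie in $M$, so $Q(w)\ge0$ and $Q(iw)=Q(-iw)\ge0$, against (5). So the index of $Q$ on $T_zS$ is at least $c\ge N-s$.

**Step 3: find a $k$-connected neighbourhood $T$ of $V\cap S$ in $S$ that retracts onto $V\cap S$.** Let $\Lambda=V\cap S$. It is a compact semialgebraic set, hence triangulable and an ENR. So there are an open neighbourhood $O$ of $\Lambda$ in $S$ and a retraction $\rho:O\to\Lambda$. Since $h|_S\ge0$ is continuous with zero set $\Lambda$ and $S\setminus O$ is compact, $T:=\{z\in S:h(z)\le\delta\}$ is contained in $O$ for all small $\delta>0$. By Sard we may choose such a $\delta$ that is a regular value of $h|_S$. Also $T\ne\emptyset$, since $T\supset\Lambda\neq\emptyset$: as $|L|\ne\emptyset$, $V$ contains a coordinate line, which meets $S$.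

We now replace $h$ by a Morse function. Let $C$ be the set of critical points of $h|_S$ in $\{h>\delta\}$. As $\delta$ is a regular value, $C$ is also the critical set in the compact set $\{h\ge\delta\}$, so $C$ is compact. At each point of $C$ the Hessian is negative definite on some subspace of dimension $N-s$, by Step 2. In local coordinates this persists at nearby points and for $C^2$-nearby functions. By compactness there is an open $U\supset C$, with closure in $\{h>\delta\}$, such that every function that is sufficiently $C^2$-close to $h|_S$ on $U$ has index $\ge N-s$ at each of its critical points in $U$. Choose a smooth $\chi:S\to[0,1]$ with compact support in $U$ and with $\chi=1$ on an open $U'\supset C$. For a real linear form $\ell$ on $\mathbb R^{2N}$ let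
$$f=h|_S+\chi\,\ell|_S .$$
For almost every $\ell$ the function $(h+\ell)|_S$ is Morse. Take such an $\ell$ that is also so small that

1. $f$ is close enough to $h|_S$ on $U$ in the above sense;
2. $f$ has no critical points on the compact set $\operatorname{supp}\chi\setminus U'$, where $d(h|_S)$ is bounded away from $0$;
3. $f>\delta$ on $\operatorname{supp}\chi$, where $h$ is bounded below by a constant $>\delta$.

Outside $\operatorname{supp}\chi$ we have $f=h$. So $\{f\le\delta\}=T$, $\delta$ is a regular value of $f$, and all critical points of $f$ in $\{f\ge\delta\}$ lie in $U'$, where $f=h+\ell$; they are nondegenerate, of index $\ge N-s$. By Morse theory, $S$ is obtained from $T$, up to homotopy, by attaching finitely many cells of dimension $\ge N-s=k+2$. So $\pi_i(T)\cong\pi_i(S)$ for $i\le k$. Since $T\ne\emptyset$ and $S\cong S^{2N-1}$ is $(2N-2)$-connected with $2N-2\ge N-s-2=k$, the space $T$ is $k$-connected.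

**Step 4: retract $T$ onto $|L|$.** Realize $|L|$, by radial rescaling of the usual realization, as
$$\Big\{t\in\mathbb R_{\ge0}^Y:\ \sum t_y^2=\varepsilon^2,\ \operatorname{supp}t\in L\Big\}\subset\Lambda .$$
A point $z\in\Lambda$ has support in $L$ and norm $\varepsilon$, and $(|z_y|)_y$ has the same support and norm. So $(z_y)\mapsto(|z_y|)$ is a retraction $\Lambda\to|L|$. Composing it with the retraction $\rho|_T:T\to\Lambda$, we see that $|L|$ is a retract of $T$. A retract of a $k$-connected space is $k$-connected: it is nonempty, and the inclusion is injective on homotopy groups. $\square$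

The bound can be attained: for the 3-cycle, $N=3$ and $s=1$, so $k=0$, and the circle is connected but not 1-connected.

**Proof of Theorem 3.** The first task is to move from $K$ to $\mathbb C$. Write $I_\Delta=\sqrt{(a_1,\dots,a_s)}$ with $I_\Delta^k\subset(a_1,\dots,a_s)\subset I_\Delta$. Expressing the finitely many monomial generators of $I_\Delta^k$ through the $a_i$, and the $a_i$ through the monomial generators of $I_\Delta$, involves finitely many elements of $K$. So the inclusions hold over a subfield of $K$ finitely generated over $\mathbb Q$. This subfield embeds in $\mathbb C$, so we get such $a_1,\dots,a_s$ over $\mathbb C$. By Lemma 5 over $\mathbb C$, $J_{\operatorname{lk}F}\subset\mathbb C[X\setminus F]$ is the radical of an ideal generated by $s$ elements, and their zero set is $\bigcup_{H\in\operatorname{lk}F}\mathbb C^H$. Proposition 8 with $N=|X|-|F|$ shows that $|\operatorname{lk}F|$ is $(|X|-|F|-s-2)$-connected.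

For the first consequence, $s=|X|-\dim\Delta-1$ gives $|X|-|F|-s-2=\dim\Delta-|F|-1$. In this case $\Delta$ is pure: for a facet $F$ the space $|\operatorname{lk}F|$ is empty, so $\dim\Delta-|F|-1\le-2$, i.e. $|F|\ge\dim\Delta+1$. So $\dim\Delta-|F|=\dim\operatorname{lk}F$ for all $F$, and $\Delta$ is homotopy Cohen–Macaulay. For the second consequence take $F=\emptyset$. If $|\Delta|$ is connected but not simply connected, it is not 1-connected, so $|X|-s-2\le0$. $\square$

For a connected graph with at least one edge, the first consequence asks only that the graph be connected and that every vertex have a neighbour. So, in dimension $1$, Theorem 3 does not exclude a Cohen–Macaulay complex from being a set-theoretic complete intersection.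

## 9. Homology spheres with fundamental group $2I$ in every dimension $\ge3$

**Proof of Theorem 4(b).** For $e=2$ we take $\Sigma$. For $e\ge3$ we want a closed smooth $e$-manifold $N_e$ with the integral homology of $S^e$ and $\pi_1(N_e)=2I$.

**Step 1: the building block.** Put $N_3=P$. Let $M$ be $P$ minus an open ball; its boundary is $S^2$. By van Kampen, $2I=\pi_1(P)=\pi_1(M)*_{\pi_1(S^2)}1=\pi_1(M)$. Moreover $M$ is acyclic: $M\simeq P\setminus pt$, the group $H_i(P,P\setminus pt;\mathbb Z)$ is $\mathbb Z$ for $i=3$ and $0$ otherwise, and $H_3(P;\mathbb Z)\to H_3(P,P\setminus pt;\mathbb Z)$ is an isomorphism because $P$ is orientable. The long exact sequence, with $H_1(P)=H_2(P)=0$, gives $\tilde H_*(M;\mathbb Z)=0$.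

**Step 2: the construction.** For $e=k+2$ with $k\ge2$ put
$$N_e=(M\times S^{k-1})\cup_{S^2\times S^{k-1}}(S^2\times D^k).$$
Both pieces are compact smooth manifolds of dimension $k+2$ with boundary $S^2\times S^{k-1}$. So $N_e$ is a closed smooth $e$-manifold, connected because $k\ge2$.

**Step 3: homology.** Integral coefficients are understood. Since $M$ is acyclic and $D^k$ is contractible, the Mayer–Vietoris map is
$$H_i(S^2\times S^{k-1})\to H_i(M\times S^{k-1})\oplus H_i(S^2\times D^k)\cong H_i(S^{k-1})\oplus H_i(S^2),$$
induced, up to sign, by the two projections. By Künneth it is an isomorphism for $1\le i\le k$. For $i=k+1$ it is $\mathbb Z\to0$, as $k+1\geq 3$. For $i=0$ it is an injection $\mathbb Z\to\mathbb Z^2$ with cokernel $\mathbb Z$. For $i>k+1$ both sides vanish. So the cokernel is $0$ in all degrees $\ge1$, and the kernel is $0$ in all degrees except $k+1$, where it is $\mathbb Z$. Since $H_i(N_e)$ is an extension of the kernel in degree $i-1$ by the cokernel in degree $i$, we get $H_0(N_e)=\mathbb Z$, $H_{k+2}(N_e)=\mathbb Z$, and $0$ otherwise. This is the homology of $S^e$.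

**Step 4: fundamental group.** By van Kampen,
$$\pi_1(N_e)=\big(2I\times\pi_1(S^{k-1})\big)*_{\pi_1(S^{k-1})}1=2I,$$
because $\pi_1(S^2\times S^{k-1})=\pi_1(S^{k-1})$ maps isomorphically onto the second factor, and this factor is killed.

**Step 5: conclusion.** For $e\ge3$ let $\Gamma_e$ be a finite triangulation of $N_e$. By Lemma 6 it is a Gorenstein complex of dimension $e$; for $e=2$, $\Sigma$ is a Cohen–Macaulay complex of dimension $2$. All these complexes are connected with fundamental group $2I$. By Theorem 2 with $F=\emptyset$, none of their ideals is a set-theoretic complete intersection over any field. In characteristic $0$, the second consequence in Theorem 3 gives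
$$\operatorname{ara}I_\Delta\ge|X|-2=(|X|-e-1)+(e-1)=\operatorname{height}I_\Delta+(e-1). \qquad\square$$

**Remark.** Combining (b) and (c) of Theorem 4, the complexes just constructed satisfy $|X|-2\le\operatorname{ara}I_\Delta\le|X|-1$ in characteristic $0$. So the gap $e-1$ obtained there is within $1$ of the largest gap possible for any complex of dimension $e$.
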